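
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Iterated naive $\mathbb A^1$-connected components\\ need not stabilize}


\begin{abstract}
Let $\mathcal S(\mathcal F)$ denote the sheaf of $\mathbb A^1$-chain connected components of a Nisnevich sheaf of sets $\mathcal F$ on smooth schemes over a field $k$. Iterating $\mathcal S$ and passing to the colimit gives the universal $\mathbb A^1$-invariant quotient $L(\mathcal F)$. We show that for a smooth scheme of finite type the iteration need not stop: over every field $k$ there is a principal open subscheme $X$ of an affine space such that $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is not an isomorphism for any $n\ge 0$. In particular $\mathcal S^n(X)\to L(X)$ is not an isomorphism for any $n$.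
\end{abstract}

\section{The question and the answer}

Let $k$ be a field and let $Sm/k$ be the category of smooth schemes of finite type over $k$ with the Nisnevich topology. Throughout, \emph{sheaf} means Nisnevich sheaf of sets on $Sm/k$. A $k$-scheme $X$ of finite type, singular or not, is regarded as the sheaf $U\mapsto\operatorname{Hom}_k(U,X)$. A sheaf $\mathcal G$ is \emph{$\mathbb A^1$-invariant} if the projection induces a bijection $\mathcal G(U)\to\mathcal G(U\times\mathbb A^1)$ for all $U\in Sm/k$.

Given a sheaf $\mathcal F$, the simplest way to make it more $\mathbb A^1$-invariant is to identify the two ends of every homotopy. For $U\in Sm/k$ let $\sim$ be the equivalence relation on $\mathcal F(U)$ generated by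
\[
h|_{U\times\{0\}}\sim h|_{U\times\{1\}},\qquad h\in\mathcal F(U\times\mathbb A^1).
\]
The sheaf of \emph{$\mathbb A^1$-chain connected components} $\mathcal S(\mathcal F)$ is the sheafification of $U\mapsto\mathcal F(U)/{\sim}$; equivalently, $\mathcal S(\mathcal F)=\pi_0^s(\mathrm{Sing}^{\mathbb A^1}_*\mathcal F)$. We write $\eta_{\mathcal F}:\mathcal F\to\mathcal S(\mathcal F)$ for the canonical epimorphism, and $h(0),h(1)$ for the two ends of a homotopy $h$.

If $\mathcal F$ is $\mathbb A^1$-invariant, then $h(0)=h(1)$ for every $h$, so $\eta_{\mathcal F}$ is an isomorphism. Conversely, if $\eta_{\mathcal F}$ is an isomorphism, then $\mathcal F$ is $\mathbb A^1$-invariant: for $h\in\mathcal F(U\times\mathbb A^1)$ the homotopy $h(u,st)$ over $U\times\mathbb A^1$, with parameter $t$, joins the pullback of $h(0)$ to $h$, so $h$ is the pullback of $h(0)$. Two examples: $\mathcal S(\mathbb G_m)=\mathbb G_m$, because a unit on $U\times\mathbb A^1$ is pulled back from $U$; and $\mathcal S(\mathbb A^m)$ is a point, because every section is homotopic to $0$ by scaling.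

In general $\mathcal S(\mathcal F)$ is not $\mathbb A^1$-invariant. A section of $\mathcal S(\mathcal F)$ over $U\times\mathbb A^1$ comes from sections of $\mathcal F$ only locally, and its local representatives are glued by homotopies. It can therefore join points that no chain of homotopies in $\mathcal F$ joins. So one repeats the construction, with $\mathcal S^{n+1}(\mathcal F)=\mathcal S(\mathcal S^n(\mathcal F))$, and sets
\[
\mathcal F\to\mathcal S(\mathcal F)\to\mathcal S^2(\mathcal F)\to\cdots,\qquad
L(\mathcal F)=\varinjlim_n\mathcal S^n(\mathcal F).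
\]
By a theorem of Balwe, Hogadi and Sawant, $L(\mathcal F)$ is $\mathbb A^1$-invariant and every map from $\mathcal F$ to an $\mathbb A^1$-invariant sheaf factors uniquely through $\mathcal F\to L(\mathcal F)$. Let $\pi_0^{\mathbb A^1}(\mathcal F)=\pi_0^s(L_{\mathbb A^1}\mathcal F)$ be the sheaf of genuine $\mathbb A^1$-connected components, where $L_{\mathbb A^1}$ is an $\mathbb A^1$-fibrant replacement functor in the Morel--Voevodsky homotopy category. The same theorem says that if $\pi_0^{\mathbb A^1}(\mathcal F)$ is $\mathbb A^1$-invariant, then the canonical map $L(\mathcal F)\to\pi_0^{\mathbb A^1}(\mathcal F)$ is an isomorphism. In that case $L$ describes the genuine components by means of naive homotopies, at the price of an infinite process.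

Does the process stop for a smooth scheme? The following question is posed in \cite{Sawant}: \emph{for $X\in Sm/k$, is there an $n$ such that $\mathcal S^n(X)\to L(X)$ is an isomorphism?} For $\mathbb G_m$ we can take $n=0$, and for $\mathbb A^m$ we can take $n=1$. In general there is no such $n$.

\begin{theorem}\label{thm:main}
Let $k$ be any field. There is a principal open subscheme $X$ of some affine space $\mathbb A^m_k$ such that $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is not an isomorphism for any $n\ge0$. More precisely, for every $n\ge1$ this map is not injective on sections over the field $k(q)$, $q$ transcendental (in the sense of Section~\ref{sec:fields}); if $k$ is not algebraic over a finite field, it is already not injective on $k$-points for every $n\ge1$. Consequently $\mathcal S^n(X)\to L(X)$ is not an isomorphism for any $n\ge 0$, and $\mathcal S^n(X)$ is not even abstractly isomorphic to $L(X)$.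
\end{theorem}

Only the last assertion, on abstract isomorphisms, uses the theorem of Balwe, Hogadi and Sawant.

The plan is this. In Section~\ref{sec:reduction} we show that $\mathcal S$ commutes with taking the fiber of a map to a torus, and that every affine scheme $Z$ of finite type is such a fiber of a principal open subscheme $X$ of an affine space. This allows us to replace $X$ by a possibly singular affine scheme $Z$, which we may glue from simple pieces. Our $Z$ (Section~\ref{sec:Z}) carries ``states'' $(c,d)$, where $d$ lies in a torus with an automorphism $\tau$ of infinite order. At stage $1$ exactly the states with $d\in E_0$, for a certain curve $E_0$, collapse to a point. A device built into $Z$ lets the states over $d$ collapse one stage after those over $\tau^{-1}d$ do. So the states over $E_n=\tau^n(E_0)$ collapse at stage $n+1$ and not before, and the collapsed locus grows forever. The noetherian property does not forbid this, since it says nothing about increasing chains of closed subsets. Section~\ref{sec:first} treats the first two stages by hand, Sections~\ref{sec:upper} and~\ref{sec:lower} the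 general case.

\section{Sections over function fields}\label{sec:fields}

We shall detect identifications on generic points. A connected $U\in Sm/k$ is regular, hence integral, and so is $U\times\mathbb A^1$. Let $\mathfrak F$ be the class of function fields $K=k(U)$ of connected $U\in Sm/k$. For a presheaf $\mathcal F$ on $Sm/k$ put
\[
\mathcal F(K)=\varinjlim_{U'}\mathcal F(U'),\qquad
\mathcal F(\mathbb A^1_K)=\varinjlim_{U'}\mathcal F(\mathbb A^1\times U'),
\]
where $U'$ runs over the nonempty opens of $U$. If $\mathcal F$ is a scheme $Z$ of finite type, these are the sets of $k$-morphisms $\operatorname{Spec}K\to Z$ and $\mathbb A^1_K\to Z$. A $k$-embedding $k(V')\subset k(V)$ is induced by a dominant morphism from a nonempty open of $V$ to $V'$, and so induces a map $\mathcal F(k(V'))\to\mathcal F(k(V))$. An element $h\in\mathcal F(\mathbb A^1_K)$ has values $h(0),h(1)\in\mathcal F(K)$ and a restriction $h_\eta\in\mathcal F(K(s))$ to the generic point, where $s$ is the coordinate of $\mathbb A^1$ and $K(s)=k(\mathbb A^1\times U)\in\mathfrak F$.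

Recall that an étale family is a Nisnevich cover if every point of the base lifts to some member with trivial residue field extension.

\begin{lemma}\label{lem:stalk}
Let $U\in Sm/k$ be connected and $K=k(U)$.
\begin{enumerate}
\item[(i)] Let $V\to U$ be an étale morphism in $Sm/k$ and let $v\in V$ lie over the generic point of $U$ with $\kappa(v)=K$. Then $v$ has an open neighborhood that maps isomorphically onto an open subset of $U$.
\item[(ii)] The functor $\mathcal F\mapsto\mathcal F(K)$ on presheaves is unchanged by sheafification, and epimorphisms of sheaves are surjective on it.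
\item[(iii)] For every sheaf $\mathcal F$,
\[
\mathcal S(\mathcal F)(K)=\mathcal F(K)/{\approx},\qquad \approx\ \text{generated by } h(0)\approx h(1),\quad h\in\mathcal F(\mathbb A^1_K).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $V\to U$ is étale, $\mathcal O_{V,v}$ has dimension $0$, so $v$ is the generic point of a component of $V$. This component is open in $V$ and integral, it is étale over $U$, and it has the same function field as $U$. Hence a nonempty open subset of it, which contains $v$, maps isomorphically onto an open subset of $U$.

(ii) A Nisnevich cover of a nonempty open $U'\subset U$ has a member with a point as in (i). So the cover has a section over some nonempty open $U''\subset U'$. Any section or equality of sections that exists on the cover can therefore be pulled back to $U''$, and the colimit $\mathcal F(K)$ may be computed over arbitrarily small opens.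

(iii) By (ii), $\mathcal S(\mathcal F)(K)=\varinjlim_{U'}\mathcal F(U')/{\sim}$, and filtered colimits commute with the formation of the quotient.
\end{proof}

\section{Reduction to singular affine schemes}\label{sec:reduction}

The scheme we want to build is glued from pieces along closed subschemes, and so is singular. We first explain why this does no harm. If a sheaf maps to an $\mathbb A^1$-invariant sheaf $T$, every homotopy stays in one fiber, so $\mathcal S$ can be computed fiber by fiber.

\begin{lemma}\label{lem:fiber}
Let $\mathcal F\to T$ be a map of sheaves with $T$ $\mathbb A^1$-invariant, let $0\in T(k)$, and let $\mathcal F_0=\mathcal F\times_T\{0\}$. Then $\mathcal F\to T$ factors through $\mathcal S(\mathcal F)$, and $\mathcal S(\mathcal F)\times_T\{0\}=\mathcal S(\mathcal F_0)$, compatibly with $\eta_{\mathcal F}$ and $\eta_{\mathcal F_0}$.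
\end{lemma}

\begin{proof}
Let $h\in\mathcal F(U\times\mathbb A^1)$. Its image in $T(U\times\mathbb A^1)=T(U)$ is pulled back from $U$. So $h(0)$ and $h(1)$ have the same image in $T(U)$, and $\mathcal F(U)/{\sim}$ maps to $T(U)$. If one of $h(0),h(1)$ lies in $\mathcal F_0(U)$, then the image of $h$ in $T(U\times\mathbb A^1)$ is $0$, i.e.\ $h\in\mathcal F_0(U\times\mathbb A^1)$. Hence a chain of homotopies in $\mathcal F$ that starts in $\mathcal F_0(U)$ lies entirely in $\mathcal F_0$, and $(\mathcal F/{\sim})\times_T\{0\}=\mathcal F_0/{\sim}$ as presheaves. Sheafification commutes with finite limits.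
\end{proof}

\begin{lemma}\label{lem:reduction}
Let $Z$ be an affine $k$-scheme of finite type. There are a principal open subscheme $X$ of some $\mathbb A^m$ and a morphism $X\to T:=(\mathbb A^1\setminus\{1\})^r$ for some $r$ such that $\mathcal S^n(X)\times_T\{0\}=\mathcal S^n(Z)$ for all $n\ge0$, compatibly with the transition maps.
\end{lemma}

\begin{proof}
Write $Z=V(g_1,\dots,g_r)\subset\mathbb A^m$, put $X=\{\prod_i(1-g_i)\ne0\}\subset\mathbb A^m$, and consider $g=(g_1,\dots,g_r):X\to T$. Since $1-g_i=1$ on $Z$, the scheme $Z$ lies in $X$, and $g^{-1}(0)=Z$ as schemes. The sheaf $T\cong\mathbb G_m^r$ is $\mathbb A^1$-invariant on $Sm/k$, because $A[s]^\times=A^\times$ for every reduced ring $A$. Now apply Lemma~\ref{lem:fiber} inductively to $\mathcal F=\mathcal S^n(X)$, $\mathcal F_0=\mathcal S^n(Z)$.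
\end{proof}

So we may work with any affine $Z$. We recall how to glue affine schemes along closed subschemes. The feature we need is that an \emph{integral} scheme mapping to the glued scheme maps into one of the pieces.

\begin{lemma}\label{lem:glue}
Let $A_1\to A_0\leftarrow A_2$ be surjections of finite type $k$-algebras and $A=A_1\times_{A_0}A_2$. Then $A$ is of finite type; $\operatorname{Spec}A_1$ and $\operatorname{Spec}A_2$ are closed subschemes of $\operatorname{Spec}A$ with scheme-theoretic intersection $\operatorname{Spec}A_0$. Every morphism from an integral scheme $V$ to $\operatorname{Spec}A$ factors through $\operatorname{Spec}A_1$ or $\operatorname{Spec}A_2$; if it factors through both, it factors through $\operatorname{Spec}A_0$.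
\end{lemma}

\begin{proof}
The projections $A\to A_i$ are surjective since $A_1\to A_0$ and $A_2\to A_0$ are. Let $J_i$ be the kernel of $A\to A_i$. Then $J_1=\{0\}\times I$ with $I=\ker(A_2\to A_0)$, and $J_2=\ker(A_1\to A_0)\times\{0\}$. So $J_1J_2=0$, and $A/(J_1+J_2)=A_1/\ker(A_1\to A_0)=A_0$. This gives the statements on closed subschemes and the last clause.

\emph{Finite type.} The ideal $I$ is generated over the noetherian ring $A_2$ by finitely many elements $i_j$. Let $A'\subset A$ be a finitely generated subalgebra that surjects onto $A_1$ and $A_2$ and contains all $(0,i_j)$. Given $b\in A_2$, choose $a'\in A'$ with image $b$ in $A_2$; then $(0,b\,i_j)=a'\cdot(0,i_j)\in A'$. Hence $J_1\subset A'$, and as $A'\to A_1=A/J_1$ is surjective, $A'=A$.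

\emph{Factorization.} Since $J_1J_2=0$, the scheme $V$ is the union of the closed preimages of $\operatorname{Spec}A_1$ and $\operatorname{Spec}A_2$. One of them contains the generic point of $V$, so it is all of $V$ as a set, and as a scheme because $V$ is reduced.
\end{proof}

\section{The scheme $Z$}\label{sec:Z}

\subsection*{Ingredients}
Let
\[
C=\mathbb A^1\setminus\{0,1\},\qquad j:C\to\mathbb A^2,\quad j(c)=\Bigl(c,\frac1{c(c-1)}\Bigr).
\]
The map $j$ is a closed immersion with image $\{w_2w_1(w_1-1)=1\}$. Let $D=\mathbb G_m^2$ with coordinates $(t,q)$, and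
\[
\tau(t,q)=(qt,q),\qquad E_i=\{t=q^i\}\subset D\ (i\ge0),\qquad D_n=\bigcup_{0\le i<n}E_i .
\]
Then $\tau$ is an automorphism of $D$ with $\tau(E_i)=E_{i+1}$, so $\tau(D_n)\subset D_{n+1}$. For a field $K$ we have $D_n(K)=\{(t,q)\in D(K):t=q^i\text{ for some }0\le i<n\}$, and $D_n(K')\cap D(K)=D_n(K)$ for $K\subset K'$. (We let $q$ be a coordinate, not a fixed element of $k$, because $k^\times$ may have no element of infinite order.)

\subsection*{Pieces and gluing}
The pieces are
\[
R=C\times D\times\mathbb A^2\ni(c,d,w),\qquad
Q=\mathbb G_m\times C\times D\times\mathbb A^1\ni(x,c,d,y),\qquad P=\mathbb A^4.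
\]
Let $o\in P(k)$ be the origin. Since $C$ and $E_0\cong\mathbb G_m$ are isomorphic to closed subschemes of $\mathbb A^2$, there is a closed immersion $C\times E_0\hookrightarrow P$; fix one and let $P'$ be its image. We glue $Q\sqcup P$ to $R$ along
\begin{align}
Q_1'=\{x=1,\ y=0\}&\;\cong\; R_1'=\{w=0\}, & (1,c,d,0)&\leftrightarrow(c,d,0);\label{g1}\\
Q_2'=\{(x-1)y=1\}&\;\cong\; R_2'=C\times D\times j(C), & \Bigl(x,c,d,\frac1{x-1}\Bigr)&\leftrightarrow(x,\tau^{-1}d,j(c));\label{g2}\\
P'&\;\cong\; R_3'=C\times E_0\times\{(1,0)\}, & &\text{the identity of }C\times E_0.\label{g3}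
\end{align}
In \eqref{g2}, the points of $Q_2'$ have $x\in\mathbb G_m\setminus\{1\}=C$, so both sides are copies of $C\times C\times D$. The subschemes $Q_1'$ and $Q_2'$ are disjoint. So are $R_1',R_2',R_3'$, because $(0,0)\ne(1,0)$ and neither point satisfies $w_2w_1(w_1-1)=1$. Hence, with
\[
A_1=\mathcal O(Q)\times\mathcal O(P),\qquad A_2=\mathcal O(R),\qquad A_0=\mathcal O(R_1'\sqcup R_2'\sqcup R_3'),
\]
the maps $A_1\to A_0$ and $A_2\to A_0$ are surjective. Let $Z=\operatorname{Spec}(A_1\times_{A_0}A_2)$. Since $\operatorname{Spec}A_1=Q\sqcup P$ and integral schemes are connected, Lemma~\ref{lem:glue} gives two facts that we use throughout: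
\begin{itemize}
\item every morphism from an integral scheme to $Z$ factors through $Q$, $R$ or $P$;
\item for a field $K\supset k$, the set $Z(K)$ is the quotient of $Q(K)\sqcup R(K)\sqcup P(K)$ by the identifications \eqref{g1}--\eqref{g3} on $K$-points.
\end{itemize}

\subsection*{What the pieces are for}
We think of $(c,d)\in C\times D$ as a \emph{state}. The piece $R$ contains, for each state, a plane
\[
R_{c,d}=\{(c,d)\}\times\mathbb A^2 .
\]
The piece $P$ is a contractible space to which the planes with $d\in E_0$ are attached: these states collapse at once. The piece $Q$ is a device that transports a collapse from $\tau^{-1}d$ to $d$; for fixed $(c,d)$ it is a plane with a line removed, shown in Figure~\ref{fig:Q}, and it contains the lines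
\[
Q_{x,c,d}=\{(x,c,d)\}\times\mathbb A^1 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=0.95cm]
\draw[->] (-1.8,0)--(4,0) node[right]{$x$};
\draw[dashed] (0,-2.3)--(0,2.3) node[above]{$x=0$};
\draw (1,-2.3)--(1,2.3) node[above]{$x=1$};
\draw (2.3,-2.3)--(2.3,2.3) node[above]{$x=x_0$};
\draw[thick,domain=1.45:3.8,samples=50] plot (\x,{1/(\x-1)});
\draw[thick,domain=-1.7:0.56,samples=50] plot (\x,{1/(\x-1)});
\fill (1,0) circle (2pt) node[above left]{$A$};
\fill (2.3,0.769) circle (2pt) node[above right]{$B$};
\draw[fill=white] (0,0) circle (2pt);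
\draw[fill=white] (0,-1) circle (2pt);
\end{tikzpicture}
\caption{The part $\mathbb G_m\times\{(c,d)\}\times\mathbb A^1$ of $Q$ for fixed $(c,d)$, in the $(x,y)$-plane; the dashed line $x=0$ is missing. The point $A=(1,0)$ is glued to the origin of the plane $R_{c,d}$. The thick curve is the hyperbola $(x-1)y=1$; its point $B$ over $x_0\ne1$ is glued to the point $j(c)$ of the plane $R_{x_0,\tau^{-1}d}$. Vertical lines are homotopies. Hence the point $(x,0)$ of the horizontal axis is naively connected to $R_{c,d}$ for $x=1$, and to $R_{x,\tau^{-1}d}$ for $x\neq1$.}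
\label{fig:Q}
\end{figure}

The reason for each coordinate is as follows. When we move along the horizontal axis in Figure~\ref{fig:Q}, the state is $(c,d)$ at $x=1$ and jumps to $(x,\tau^{-1}d)$ for $x\ne1$. If the states over $\tau^{-1}d$ have already collapsed at some stage, then at that stage the second state is ``collapsed'' for all $x\ne1$, the family extends over the missing point $x=0$, and we get a homotopy from $(c,d)$ to the collapsed state. If the states over $\tau^{-1}d$ have not collapsed, the family must not extend; this is why the new state records the position $x$, which vanishes at the missing point. If $x$ were not recorded, the family would be constant for $x\neq1$, would always extend, and would identify states over $d$ and $\tau^{-1}d$ for all $d$ at once. Finally, $x$ takes the place of $c$ in the new state, but the gluing \eqref{g2} has to be an isomorphism, so $c$ must be stored elsewhere: it is stored as the position $j(c)$ in the plane. A line with its coordinate $c$ in place of the plane would not do, since $C$ is not closed in $\mathbb A^1$.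

\section{The states, and the first two stages by hand}\label{sec:first}

For $K\in\mathfrak F$ and $n\ge1$ let
\[
G_n(K)=\bigl(C(K)\times(D(K)\setminus D_n(K))\bigr)\sqcup\{*\}.
\]
For $(c,d)\in C(K)\times D(K)$ let $[c,d]_n\in G_n(K)$ be $(c,d)$ if $d\notin D_n(K)$, and $*$ otherwise. For $K\subset K'$ the obvious map $G_n(K)\to G_n(K')$ is well defined and injective, because $D_n(K')\cap D(K)=D_n(K)$. Define $\varphi_n:Z(K)\to G_n(K)$ by
\[
\varphi_n=*\ \text{on }P,\qquad
\varphi_n(c,d,w)=[c,d]_n\ \text{on }R,\qquad
\varphi_n(x,c,d,y)=\begin{cases}[c,d]_n & x=1\\ [x,\tau^{-1}d]_n & x\ne1\end{cases}\ \text{on }Q.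
\]
This respects the gluing: under \eqref{g1} both sides give $[c,d]_n$; under \eqref{g2} we have $x\ne1$ and both sides give $[x,\tau^{-1}d]_n$; under \eqref{g3} both sides give $*$, since $E_0\subset D_n$. The maps $\varphi_n$ are natural in $K$, and $\varphi_{n+1}$ is $\varphi_n$ followed by the collapsing map
\[
G_n(K)\to G_{n+1}(K),\qquad (c,d)\mapsto[c,d]_{n+1},\quad *\mapsto *.
\]

\begin{proposition}\label{prop:Gn}
For all $n\ge1$ and $K\in\mathfrak F$, the map $\varphi_n$ induces a bijection $\mathcal S^n(Z)(K)\cong G_n(K)$. Under these bijections $\mathcal S^n(Z)(K)\to\mathcal S^{n+1}(Z)(K)$ becomes the collapsing map.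
\end{proposition}

The proof occupies this section and the next two. We begin with the bijection for $n=1$.

\begin{proof}[Proof of the bijection for $n=1$]
By Lemma~\ref{lem:stalk}(iii) we have to divide $Z(K)$ by chains of morphisms $\mathbb A^1_K\to Z$. Such a morphism factors through $Q$, $R$ or $P$. In $Q$ and $R$ the coordinates $x$ and $c$ and the two coordinates of $d$ are units, hence constant, as $K[s]^\times=K^\times$. So the morphism runs in one of the affine spaces $Q_{x,c,d}$, $R_{c,d}$, $P$ over $K$. Conversely, any two $K$-points of one of these affine spaces are joined by a line. It remains to see which of them share a $K$-point of $Z$.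
\begin{itemize}
\item $Q_{1,c,d}$ does not meet $Q_2'$ and meets $Q_1'$ in one point, which is glued to a point of $R_{c,d}$.
\item $Q_{x,c,d}$ with $x\ne1$ does not meet $Q_1'$ and meets $Q_2'$ in one point, which is glued to a point of $R_{x,\tau^{-1}d}$.
\item $P$ is glued to a point of $R_{c,d}$ if and only if $d\in E_0(K)$.
\end{itemize}
Thus every $Q_{x,c,d}$ is attached to exactly one plane, namely the one used in the definition of $\varphi_1$; the planes with $d\in E_0(K)$ form one class together with $P$, and no other planes are connected to each other. Since $D_1=E_0$, the classes are exactly the fibers of $\varphi_1$, and $\varphi_1$ is surjective.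
\end{proof}

\subsection*{The second stage}
The jump in Figure~\ref{fig:Q} now becomes a homotopy in $\mathcal S(Z)$. Sections over $W_K$, for an open subset $W\subset\mathbb A^1$, are defined in the same way as sections over $\mathbb A^1_K$. Fix $c\in C(K)$ and $d\in D(K)\setminus E_0(K)$, so that $(c,d)\ne*$ in $\mathcal S(Z)(K)=G_1(K)$. The axis $x\mapsto(x,c,d,0)$ defines a section of $\mathcal S(Z)$ over $\mathbb G_{m,K}$, whose value at $x=1$ is $(c,d)$, while its restriction to $x\ne1$ is the class of $(x,\tau^{-1}d,0)\in R$.

If $d\in E_1(K)$, then $\tau^{-1}d\in E_0(K)$. Over $\{x\ne0,1\}$ our section is then equal to the constant $[o]$: the plane over $(x,\tau^{-1}d)$ is attached to $P$, uniformly in $x$. Gluing it with the constant section $[o]$ over $\{x\ne1\}$ we obtain a section of $\mathcal S(Z)$ over $\mathbb A^1_K$ with value $(c,d)$ at $1$ and $[o]$ at $0$. So $(c,d)$, which is not collapsed at stage $1$, collapses at stage $2$.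

If $d\notin E_1(K)$, the generic value of the section is the state $(x,\tau^{-1}d)\in G_1(K(x))$. If the section extended over $x=0$, it would lift to $Z$ on some connected Nisnevich neighborhood of that point. By Lemma~\ref{lem:glue} and the definition of $\varphi_1$, the lift would lie in $R$ or $Q$, and the function $x$, being the $C$-coordinate of the generic state, would equal a unit on this neighborhood. But $x$ vanishes at the point. So this axis gives no homotopy. The general lower bound in Section~\ref{sec:lower} turns this argument into a statement about all homotopies.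

\section{Identifications that occur by stage $n$}\label{sec:upper}

\begin{proposition}\label{prop:upper}
For $n\ge1$ the map $C\times E_{n-1}\to\mathcal S^n(Z)$, $(c,e)\mapsto[(c,e,0)\in R]$, is constant with value $[o]$.
\end{proposition}

\begin{proof}
We use induction on $n$. For $n=1$, the homotopy $s\mapsto(c,e,(s,0))$ in $R$ joins $(c,e,0)$ to $(c,e,(1,0))\in R_3'$, which is identified with a point of $P'\subset P$. In $P=\mathbb A^4$ every section is homotopic to $o$ by scaling.

Assume the statement for $n$. We construct a map
\[
\Psi:\mathbb A^1\times C\times E_n\to\mathcal S^n(Z)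
\]
by gluing over the Zariski cover $\{x\ne0\}$, $\{x\ne1\}$, where $x$ is the coordinate of $\mathbb A^1$:
\[
\Psi(x,c,e)=[(x,c,e,0)\in Q]\ \text{ on }\{x\ne0\},\qquad \Psi=[o]\ \text{ on }\{x\ne1\}.
\]
We have to check that these agree on $W=\{x\ne0,1\}$. Over $W$, the homotopy $s\mapsto(x,c,e,\frac s{x-1})$ in $Q$ joins $(x,c,e,0)$ to $(x,c,e,\frac1{x-1})\in Q'_2$, which is identified with $(x,\tau^{-1}e,j(c))\in R$. The homotopy $s\mapsto(x,\tau^{-1}e,s\,j(c))$ in $R$ joins $(x,\tau^{-1}e,0)$ to this point. Hence $[(x,c,e,0)]=[(x,\tau^{-1}e,0)]$ already in $\mathcal S(Z)(W)$. Now $\tau^{-1}e\in E_{n-1}$. So the induction hypothesis, pulled back along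
\[
W\to C\times E_{n-1},\qquad(x,c,e)\mapsto(x,\tau^{-1}e),
\]
shows that $[(x,\tau^{-1}e,0)]=[o]$ in $\mathcal S^n(Z)(W)$. Hence $\Psi$ is well defined.

By \eqref{g1}, $\Psi(1,c,e)=[(1,c,e,0)\in Q]=[(c,e,0)\in R]$, and $\Psi(0,c,e)=[o]$. So the two maps $C\times E_n\to\mathcal S^n(Z)$ given by $[(c,e,0)]$ and $[o]$ become equal in $\mathcal S^{n+1}(Z)$.
\end{proof}

\section{No identification occurs too early}\label{sec:lower}

To pass from stage $n$ to stage $n+1$, we must show that $\varphi_{n+1}$ takes the same value at the two ends of every homotopy of $\mathcal S^n(Z)$. Such a homotopy is not a morphism to $Z$; it only lifts to $Z$ near each point. The next lemma collects what a local lift tells us.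

\begin{lemma}\label{lem:lift}
Let $Z\to\mathcal H$ be an epimorphism of sheaves, with $Z$ a scheme of finite type. Let $K\in\mathfrak F$, let $h\in\mathcal H(\mathbb A^1_K)$ be represented on $\mathbb A^1\times U'$ with $k(U')=K$, and let $p$ be a closed point of $\mathbb A^1_K$. There are an étale morphism $V\to\mathbb A^1\times U'$ with $V$ connected, a point $v\in V$ over $p$ with $\kappa(v)=\kappa(p)$, and $\zeta\in Z(V)$ lifting $h|_V$. For any such data:
\begin{enumerate}
\item[(a)] $O=\mathcal O_{V,v}$ is a discrete valuation ring whose fraction field $k(V)$ contains $K(s)$, and an element of $K(s)$ that is a unit in $O$ is a unit in $\mathcal O_{\mathbb A^1_K,p}$;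
\item[(b)] the restriction $\zeta_{k(V)}\in Z(k(V))$ is mapped to the image of $h_\eta$ in $\mathcal H(k(V))$;
\item[(c)] if $p\in\{0,1\}$, then $\zeta(v)\in Z(\kappa(v))=Z(K)$ is mapped to $h(p)\in\mathcal H(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The point $p$ is a codimension-one point of $\mathbb A^1\times U'$ lying over the generic point of $U'$. As $Z\to\mathcal H$ is an epimorphism, $h$ lifts to $Z$ on a Nisnevich cover of $\mathbb A^1\times U'$. Some member of it has a point $v$ over $p$ with $\kappa(v)=\kappa(p)$, and we take for $V$ its component containing $v$.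

(a) Since $V$ is étale over $\mathbb A^1\times U'$, the ring $O$ is regular local of dimension $1$, and it dominates the discrete valuation ring $\mathcal O_p=\mathcal O_{\mathbb A^1_K,p}$. So $O\cap K(s)$ is a valuation ring of $K(s)$ dominating $\mathcal O_p$. Valuation rings are maximal for domination, so $O\cap K(s)=\mathcal O_p$. If $f\in K(s)$ is a unit in $O$, then $f$ and $f^{-1}$ lie in $O\cap K(s)=\mathcal O_p$.

(b) This is naturality along the dominant morphism $V\to\mathbb A^1\times U'$.

(c) Pull back $V$ and $\zeta$ along the section $p:U'\to\mathbb A^1\times U'$. The pullback of $V$ is étale over $U'$, and $v$ is a point of it over the generic point of $U'$ with residue field $K$. By Lemma~\ref{lem:stalk}(i) a neighborhood of $v$ in it maps isomorphically onto an open subset of $U'$. On this neighborhood the pullback of $\zeta$ lifts $h(p)$, and its germ at $v$ is $\zeta(v)$.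
\end{proof}

\begin{proposition}\label{prop:lower}
For all $n\ge1$ and $K\in\mathfrak F$, the map $\varphi_n$ factors through the surjection $Z(K)\to\mathcal S^n(Z)(K)$.
\end{proposition}

\begin{proof}
We use induction on $n$; the case $n=1$ was treated in Section~\ref{sec:first}. Assume the statement for $n$ and all $K\in\mathfrak F$. Then $\varphi_n$, and hence also $\varphi_{n+1}$, factors through $\mathcal S^n(Z)(K)$. These factorizations are natural in $K$ because $Z(K)\to\mathcal S^n(Z)(K)$ is surjective and natural; we denote them by the same letters. By Lemma~\ref{lem:stalk}(iii) it remains to show that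
\[
\varphi_{n+1}(h(0))=\varphi_{n+1}(h(1))\qquad\text{for every }h\in\mathcal S^n(Z)(\mathbb A^1_K).
\]

Let $\gamma=\varphi_n(h_\eta)\in G_n(K(s))$ be the generic state of $h$. For a closed point $p$ of $\mathbb A^1_K$ take $V,v,\zeta,O$ as in Lemma~\ref{lem:lift}, applied to $Z\to\mathcal S^n(Z)$. By part (b) of that lemma and naturality,
\begin{equation}\label{generic}
\varphi_n(\zeta_{k(V)})\ \text{ is the image of }\gamma\text{ in }G_n(k(V)).
\end{equation}
Since $V$ is integral, $\zeta$ factors through $P$, $R$ or $Q$, and in the last case either $x=1$ identically on $V$ or $x\ne1$ in $k(V)$. If $p\in\{0,1\}$, part (c) gives $\varphi_m(h(p))=\varphi_m(\zeta(v))$ for $m=n,n+1$. In general the state of $\zeta(v)$ is not determined by the generic state, because on $Q$ the state jumps at $x=1$. We distinguish whether the generic state has collapsed.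

\medskip
\noindent\textbf{Case A: $\gamma=(c,d)$ with $d\notin D_n(K(s))$.} We first show that $c$ and $d$ are constant; for this we use all closed points $p$. Let $p$ be any closed point. Since $\gamma\ne*$ and $G_n(K(s))\to G_n(k(V))$ is injective, $\varphi_n(\zeta_{k(V)})=(c,d)\neq *$. So $\zeta$ does not factor through $P$, and by \eqref{generic} one of the following holds:
\begin{enumerate}
\item[(i)] $\zeta=(c',d',w)\in R(V)$, and $(c',d')=(c,d)$ in $k(V)$;
\item[(ii)] $\zeta=(x,c',d',y)\in Q(V)$ with $x=1$ identically, and $(c',d')=(c,d)$ in $k(V)$;
\item[(iii)] $\zeta=(x,c',d',y)\in Q(V)$ with $x\ne1$ in $k(V)$, and $c=x$, $d=\tau^{-1}d'$ in $k(V)$.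
\end{enumerate}
The functions $x$, $c'$ and the coordinates of $d'$ and $\tau^{-1}d'$ are units on $V$. So in all cases $c$ and the two coordinates of $d$ are units in $O$, hence in $\mathcal O_{\mathbb A^1_K,p}$ by Lemma~\ref{lem:lift}(a). As $p$ was arbitrary, they lie in $K[s]^\times=K^\times$. Thus $c\in K\setminus\{0,1\}=C(K)$ and $d\in D(K)\setminus D_n(K)$.

Now let $p\in\{0,1\}$. In cases (i) and (ii), evaluating at $v$ gives $\varphi_n(\zeta(v))=[c'(v),d'(v)]_n=[c,d]_n$. In case (iii) we have $x(v)=c\ne1$; here it matters that $1$ was removed from $C$, since it excludes a jump at $v$. So $\varphi_n(\zeta(v))=[x(v),\tau^{-1}d'(v)]_n=[c,d]_n$ again. Hence $\varphi_n(h(0))=[c,d]_n=\varphi_n(h(1))$, and applying the collapsing map gives $\varphi_{n+1}(h(0))=\varphi_{n+1}(h(1))$.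

\medskip
\noindent\textbf{Case B: $\gamma=*$.} Let $p\in\{0,1\}$. We show that $\varphi_{n+1}(\zeta(v))=*$. This gives $\varphi_{n+1}(h(0))=*=\varphi_{n+1}(h(1))$.

If $\zeta\in P(V)$, this is clear.

Suppose $\zeta=(c',d',w)\in R(V)$, or $\zeta=(x,c',d',y)\in Q(V)$ with $x=1$ identically. By \eqref{generic}, $[c',d']_n=*$ over $k(V)$, i.e.\ $d'\in D_n(k(V))$. With $d'=(t',q')$ this means $t'=q'^{\,i}$ in $k(V)$ for some $0\le i<n$. The equation then holds in $O\subset k(V)$, hence at $v$. So $d'(v)\in D_n(K)$ and $\varphi_n(\zeta(v))=[c'(v),d'(v)]_n=*$, and so $\varphi_{n+1}(\zeta(v))=*$.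

Suppose finally $\zeta=(x,c',d',y)\in Q(V)$ with $x\ne1$ in $k(V)$. By \eqref{generic}, $\tau^{-1}d'\in D_n(k(V))$, and as before it follows that $\tau^{-1}d'(v)\in D_n(K)$. If $x(v)\ne1$, then $\varphi_n(\zeta(v))=[x(v),\tau^{-1}d'(v)]_n=*$, so $\varphi_{n+1}(\zeta(v))=*$. If $x(v)=1$, the state jumps at $v$, and this is the only place where we need $n+1$ and not $n$: we have $d'(v)\in\tau(D_n)(K)\subset D_{n+1}(K)$, so $\varphi_{n+1}(\zeta(v))=[c'(v),d'(v)]_{n+1}=*$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Gn} for all $n$]
By the bijection for $n=1$ and Proposition~\ref{prop:lower} we have maps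
\[
G_1(K)\cong\mathcal S(Z)(K)\longrightarrow\mathcal S^n(Z)(K)\xrightarrow{\ \varphi_n\ }G_n(K).
\]
The first arrow is surjective by Lemma~\ref{lem:stalk}(ii). The composite sends $\varphi_1(z)$ to $\varphi_n(z)$ for $z\in Z(K)$, so it is the iterated collapsing map. This map is surjective; its fiber over $*$ consists of $*$ and the $(c,d)$ with $d\in D_n(K)\setminus E_0(K)$, and all its other fibers have one element. By Proposition~\ref{prop:upper}, if $d\in E_i(K)$ with $i<n$, then $(c,d)$ and $*$ have the same image $[o]$ in $\mathcal S^{i+1}(Z)(K)$, hence in $\mathcal S^n(Z)(K)$. So $G_1(K)\to\mathcal S^n(Z)(K)$ factors through a surjection $G_n(K)\to\mathcal S^n(Z)(K)$, whose composite with $\varphi_n$ is the identity of $G_n(K)$. Hence this surjection is a bijection with inverse $\varphi_n$. The statement on transition maps holds because $\varphi_{n+1}$ is $\varphi_n$ followed by the collapsing map.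
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K\in\mathfrak F$ contain an element $q_0\in K^\times$ that is not a root of unity. We can always take $K=k(q)$ and $q_0=q$. If $k$ is not algebraic over a finite field, we can take $K=k$: in characteristic $0$ let $q_0=2$, and in characteristic $p>0$ let $q_0\in k$ be transcendental over $\mathbb F_p$.

Let $n\ge1$, $c=q_0\in C(K)$ and $e_n=(q_0^n,q_0)\in E_n(K)$. Since $q_0^n\ne q_0^i$ for $0\le i<n$, we have $e_n\notin D_n(K)$. So $(c,e_n)$ and $*$ are distinct elements of $G_n(K)$ with the same image $*$ in $G_{n+1}(K)$. By Proposition~\ref{prop:Gn}, the classes of $(c,e_n,0)\in R$ and $o\in P$ are distinct in $\mathcal S^n(Z)(K)$ and equal in $\mathcal S^{n+1}(Z)(K)$.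

Let $X$ and $T$ be as in Lemma~\ref{lem:reduction} for this $Z$. Then $\mathcal S^n(Z)\to\mathcal S^n(X)$ is a base change of $\{0\}\to T$, hence a monomorphism, and it is compatible with the transition maps. So the two classes are distinct in $\mathcal S^n(X)(K)$ and equal in $\mathcal S^{n+1}(X)(K)$. Thus $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ is not injective on $K$-sections, for every $n\ge1$.

For $n=0$, suppose $\eta_X:X\to\mathcal S(X)$ were an isomorphism. By naturality $\eta_{\mathcal S(X)}\circ\eta_X=\mathcal S(\eta_X)\circ\eta_X$, and since $\eta_X$ is an epimorphism, $\eta_{\mathcal S(X)}=\mathcal S(\eta_X)$ would be an isomorphism $\mathcal S(X)\to\mathcal S^2(X)$. This contradicts the case $n=1$.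

Now let $n\ge0$ and suppose $\mathcal S^n(X)\to L(X)$ were an isomorphism. It factors as $\mathcal S^n(X)\to\mathcal S^{n+1}(X)\to L(X)$, so the epimorphism $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ would also be a monomorphism, hence an isomorphism, which we have excluded. Finally, if there were any isomorphism $\mathcal S^n(X)\cong L(X)$, then $\mathcal S^n(X)$ would be $\mathbb A^1$-invariant, because $L(X)$ is by the theorem of Balwe, Hogadi and Sawant. But then $\mathcal S^n(X)\to\mathcal S^{n+1}(X)$ would be an isomorphism, which is excluded again.
\end{proof}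

\begin{thebibliography}{1}
\bibitem{Sawant} Anand Sawant, \emph{Naive vs.\ genuine $\mathbb A^1$-connectedness}, arXiv:1703.05935 (2017).
\end{thebibliography}

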